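# A semi-proximal Dowker space from ladders on a set of reals

## 1. Ladders on $\omega_1$ many reals, and the topology they define

Throughout, spaces are Hausdorff and limit ordinals are nonzero. On $\omega^\omega$ we use the metric
$$\rho(x,y)=2^{-\min\{k:\,x(k)\neq y(k)\}}\qquad (x\neq y),$$
and for $s\in\omega^{<\omega}$ we write $[s]=\{x\in\omega^\omega: s\subset x\}$. "Nwd" means nowhere dense. A *Cantor set* is a homeomorph of $2^\omega$.

We start with $\omega_1$ many distinct points $x_\delta\in\omega^\omega$. Each gets a *level* $n(\delta)\in\omega$, and some limit $\delta$ get a *ladder* $E_\delta\subseteq\delta$: a cofinal set of type $\omega$ whose points converge to $x_\delta$ in the metric. We then refine the metric topology as much as we can, subject to one demand: the points on the ladder at $\delta$ must still converge to $x_\delta$. Here are the precise data.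

**Definition (Principle (G)).** There are distinct $x_\delta\in\omega^\omega$ $(\delta<\omega_1)$, a function $n:\omega_1\to\omega$, and sets $E_\delta\subseteq\delta$ such that

* (G1) every nwd $N\subseteq\omega^\omega$ contains $x_\delta$ for only countably many $\delta$;
* (G2) each $E_\delta$ is empty, or $\delta$ is a limit, $E_\delta$ is cofinal in $\delta$ of order type $\omega$, and for every $k$ all but finitely many $\beta\in E_\delta$ satisfy $x_\beta\in[x_\delta\restriction k]$; and $n(\beta)\le n(\delta)$ for all $\beta\in E_\delta$;
* (G3) if $s\in\omega^{<\omega}$, $m<\omega$, and $A,B\subseteq\{\beta:n(\beta)\le m\}$ are *essentially dense in $[s]$* (for each $t\supseteq s$, uncountably many $\beta\in A$ have $x_\beta\in[t]$; likewise for $B$), then there is $\delta$ with $n(\delta)=m$ and $E_\delta\cap A$, $E_\delta\cap B$ both infinite.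

(G1) says that the points form a Luzin set. (G2) is what the construction of the topology needs. (G3) is the guessing property: two large sets of points of level at most $m$ are both caught by one ladder, whose top point has level *exactly* $m$.

For essential density, note that a countable $A$ is essentially dense in no $[s]$. The set $\{\beta:x_\beta\in[\langle 0\rangle]\}$ is never essentially dense in $[\emptyset]$, because it has no point in $[\langle 1\rangle]$.

**What this is for.** We ask whether a *semi-proximal* space can be a *Dowker* space; both notions are defined in Section 2. The answer will be "consistently, yes". The space is $X=\{x_\delta:\delta<\omega_1\}$ with the topology $\tau$ built below. The ladders will make $X$ normal, the levels will make $X\times(\omega+1)$ non-normal, and the Luzin property (G1), through a theorem about a game, will make $X$ semi-proximal.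

**Example (one ladder).** Let $x_j=0^j1000\cdots$ for $j<\omega$ and $x_\omega=000\cdots$, all of level $0$, and look only at these points. If the ladder at $\omega$ is $E_\omega=\omega$, then $\tau$ makes $\{x_j:j<\omega\}$ a sequence of isolated points converging to $x_\omega$. If $E_\omega$ is the set of odd numbers, then neighborhoods of $x_\omega$ will be the sets $\{x_\omega\}\cup\{x_{2i+1}:i\ge k\}$. The odd points still converge to $x_\omega$, but $\{x_{2i}:i<\omega\}$ is now closed, although $x_{2i}\to x_\omega$ in $\rho$. So disjoint $\tau$-closed sets can have meeting $\rho$-closures.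

### Construction of the neighborhoods

Write
$$X_{\le\alpha}=\{x_\beta:\beta\le\alpha\},\quad X_{>\alpha}=X\setminus X_{\le\alpha},\quad L_m=\{x_\delta:n(\delta)\le m\},\quad D_m=X\setminus L_{m-1}=\{x_\delta:n(\delta)\ge m\},$$
with $L_{-1}=\emptyset$. By recursion on $\delta$ we define sets $V_k(\delta)$, $k<\omega$, such that

* (V1) $x_\delta\in V_{k+1}(\delta)\subseteq V_k(\delta)\subseteq X_{\le\delta}\cap[x_\delta\restriction k]\cap L_{n(\delta)}$;
* (V2) for each $\alpha<\delta$ there is $k$ with $V_k(\delta)\cap X_{\le\alpha}=\emptyset$.

If $E_\delta=\emptyset$, put $V_k(\delta)=\{x_\delta\}$ for all $k$; both conditions hold. Otherwise let $E_\delta=\{\beta_0<\beta_1<\cdots\}$ and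
$$l_i=\max\{l:x_{\beta_i}\restriction l=x_\delta\restriction l\},$$
which is finite since $x_{\beta_i}\ne x_\delta$. By (G2), $l_i\to\infty$. Put $j_0=l_0$. For $i\ge1$, (V2) for $\beta_i$ (with $\alpha=\beta_{i-1}$) and the fact that $V_k(\beta_i)$ decreases in $k$ let us choose $j_i\ge l_i$ with $V_{j_i}(\beta_i)\cap X_{\le\beta_{i-1}}=\emptyset$. Put
$$V_k(\delta)=\{x_\delta\}\cup\bigcup\{V_{j_i}(\beta_i): i\ge k,\ l_i\ge k\}.\tag{1}$$

**Check of (V1).** The sets in (1) decrease in $k$ and contain $x_\delta$. If $i\ge k$ and $l_i\ge k$, then (V1) for $\beta_i$ gives
$$V_{j_i}(\beta_i)\subseteq[x_{\beta_i}\restriction j_i]\subseteq[x_{\beta_i}\restriction l_i]=[x_\delta\restriction l_i]\subseteq[x_\delta\restriction k],$$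
also $V_{j_i}(\beta_i)\subseteq X_{\le\beta_i}\subseteq X_{\le\delta}$, and $V_{j_i}(\beta_i)\subseteq L_{n(\beta_i)}\subseteq L_{n(\delta)}$ because $n(\beta_i)\le n(\delta)$.

**Check of (V2).** Given $\alpha<\delta$, take $k\ge1$ with $\beta_{k-1}\ge\alpha$. For $i\ge k$ the set $V_{j_i}(\beta_i)$ misses $X_{\le\beta_{i-1}}\supseteq X_{\le\alpha}$, and $x_\delta\notin X_{\le\alpha}$. So $V_k(\delta)\cap X_{\le\alpha}=\emptyset$.

Now let $W\in\tau$ iff for every $x_\delta\in W$ some $V_k(\delta)\subseteq W$. Since $V_k(\delta)$ decreases in $k$, this is closed under finite intersections, and it is clearly closed under unions; so $\tau$ is a topology. From now on topological words about $X$ refer to $\tau$ unless we say otherwise.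

**Lemma 1.** Under (G):

1. Each $V_k(\delta)$ is open, so $\{V_k(\delta):k<\omega\}$ is a neighborhood base at $x_\delta$.
2. $\tau$ refines the topology of $\rho$ on $X$; in particular $\tau$ is Hausdorff.
3. Each $V_k(\delta)$ is compact, clopen and countable. Hence $X$ is first countable, locally compact, locally countable, zero-dimensional and Tychonoff.
4. $L_m$ is open and $D_m$ is closed. Each $X_{\le\alpha}$ is clopen and metrizable.
5. If $Y\subseteq X$ is closed and $x_\beta\in Y$ for infinitely many $\beta\in E_\delta$, then $x_\delta\in Y$.

**Proof.**

(1) Induction on $\delta$. A point of $V_k(\delta)$ other than $x_\delta$ lies in some $V_{j_i}(\beta_i)\subseteq V_k(\delta)$, which is open by induction. At $x_\delta$ use $V_k(\delta)$ itself.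

(2) If $x_\delta\in[s]$, then $V_{|s|}(\delta)\subseteq[x_\delta\restriction|s|]=[s]$ by (V1). So each $[s]\cap X$ is open.

(3) Compactness is by induction on $\delta$. It is trivial if $E_\delta=\emptyset$. Otherwise, in an open cover of $V_k(\delta)$ the member containing $x_\delta$ contains some $V_j(\delta)$ with $j\ge k$. By (1), $V_k(\delta)\setminus V_j(\delta)$ is covered by those $V_{j_i}(\beta_i)\subseteq V_k(\delta)$ for which $i<j$ or $l_i<j$. There are finitely many of them, since $l_i\to\infty$, and each is compact by induction. So finitely many members of the cover suffice. A compact set in a Hausdorff space is closed, so $V_k(\delta)$ is clopen. It is countable because it lies in $X_{\le\delta}$. The remaining properties follow; a Hausdorff space with a base of clopen sets is Tychonoff.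

(4) If $x_\delta\in L_m$, then $V_0(\delta)\subseteq L_{n(\delta)}\subseteq L_m$; so $L_m$ is open and $D_m=X\setminus L_{m-1}$ is closed. If $\delta\le\alpha$, then $V_0(\delta)\subseteq X_{\le\delta}\subseteq X_{\le\alpha}$; if $\delta>\alpha$, some $V_k(\delta)$ misses $X_{\le\alpha}$ by (V2). So $X_{\le\alpha}$ is clopen. It is countable and first countable, hence second countable; being regular as well, it is metrizable by Urysohn's theorem.

(5) Each $V_k(\delta)$ contains $x_{\beta_i}$ whenever $i\ge k$ and $l_i\ge k$, that is, for all but finitely many $i$. So every neighborhood of $x_\delta$ meets $Y$. $\square$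

Item 5 says that ladders still converge, and it is how we shall use them. Item 4 is where the condition $n(\beta)\le n(\delta)$ pays off: without it $L_m$ need not be open.

## 2. The proximal game, Dowker spaces, and the theorems

A *uniformity* $\mathfrak U$ on $X$ is a filter of sets $U\subseteq X\times X$ (*entourages*) that contain the diagonal, such that $U^{-1}\in\mathfrak U$ for each $U\in\mathfrak U$ and each $U$ contains some $W\circ W$ with $W\in\mathfrak U$. Here $U\circ W=\{\langle x,z\rangle:\exists y\ \langle x,y\rangle\in U,\ \langle y,z\rangle\in W\}$, and $U[x]=\{y:\langle x,y\rangle\in U\}$. It is *compatible* with a topology if the sets $U[x]$, $U\in\mathfrak U$, form a neighborhood base at each $x$ (so $U[x]$ is a neighborhood, not necessarily open). Uniformities below are compatible with the topology. Every Tychonoff space has a compatible uniformity. A *uniformity base* is a subfamily $\mathfrak B\subseteq\mathfrak U$ such that each $U\in\mathfrak U$ contains a member of $\mathfrak B$.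

**Definition (proximal game).** Let $(X,\mathfrak U)$ be a uniform space, where $\mathfrak U$ is a uniformity or a uniformity base. In inning $0$, Player I chooses $U_0\in\mathfrak U$ and Player II chooses $x_0\in X$. In inning $n+1$, Player I chooses an entourage $U_{n+1}\subseteq U_n$ and Player II chooses $x_{n+1}\in U_n[x_n]$. Player I wins if $\bigcap_{n<\omega}U_n[x_n]=\emptyset$ or $(x_n:n<\omega)$ converges; otherwise Player II wins.

**Definition (semi-proximal).** $X$ is *semi-proximal* if there is a compatible uniformity $\mathfrak U$ such that Player II has no winning strategy in the proximal game on $(X,\mathfrak U)$.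

**Definition (Dowker space).** A *Dowker space* is a normal space $X$ whose product $X\times(\omega+1)$ is not normal.

**Definition (Gruenhage's game, $w$-space).** Gruenhage's game at $x\in X$: in inning $n$, player O plays an open $O_n\ni x$ and P plays $x_n\in O_n$. O wins iff $x_n\to x$. The space $X$ is a *$w$-space* if P has no winning strategy at any point.

For example, first countable spaces are $w$-spaces: O plays a decreasing neighborhood base at $x$ and wins.

The question, posed in Khulod Almontashery and Paul Szeptycki, "Semi-proximal spaces and normality", arXiv:2311.00539 (2023), is: *can there exist a semi-proximal Dowker space, in ZFC or consistently?* These are the results to be proved.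

**Theorem A.** Let $X$ be a Tychonoff space with a coarser metrizable topology, given by a metric $\rho$, such that $(X,\rho)$ contains no Cantor set. Then $X$ is semi-proximal iff $X$ is a $w$-space. (The direction "semi-proximal $\Rightarrow$ $w$-space" holds for every $X$.) In particular, if $X$ is first countable, then $X$ is semi-proximal.

**Theorem B.** (G) implies that there is a semi-proximal Dowker space of size $\omega_1$ which is first countable, locally compact, locally countable and zero-dimensional.

**Theorem C.** (i) $\diamondsuit\Rightarrow$ (G). (ii) (G) holds after adding $\omega_1$ Cohen reals to any model of ZFC.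

**Theorem D (sharpness of Theorem A).** For $B\subseteq2^\omega$ let $\Psi_B=2^{<\omega}\cup B$, where nodes are isolated and $b\in B$ has basic neighborhoods $\{b\}\cup\{b\restriction i:i\ge k\}$. Then $\Psi_B$ is semi-proximal iff $B$ contains no Cantor set.

Theorems B and C answer the question consistently: if ZFC is consistent, then so is ZFC + "there is a semi-proximal Dowker space". Such a space exists under $\diamondsuit$, in particular in $L$. Forcing with a ccc poset preserves cardinals, so adding $\omega_1$ Cohen reals to a model of $\neg$CH keeps $\neg$CH; hence existence is also consistent with $\neg$CH. Whether ZFC alone yields a semi-proximal Dowker space is not settled here.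

## 3. Metrizable spaces, P-spaces, and one branch with its nodes

**Metrizable spaces.** Let $\rho$ be a metric on $X$ and $R_n=\{\langle x,y\rangle:\rho(x,y)<2^{-n}\}$. If I plays $U_n=R_n$ and some $y$ lies in $\bigcap_nR_n[x_n]$, then $\rho(x_n,y)<2^{-n}$ for all $n$, so $x_n\to y$. Thus I wins every such play, and every metrizable space is semi-proximal. A metrizable space is not Dowker, since $X\times(\omega+1)$ is then metrizable.

**A necessary condition.** We prove the direction of Theorem A that holds for every space.

**Proposition 2.** Every semi-proximal space is a $w$-space.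

**Proof.** Suppose P has a winning strategy $\pi$ in Gruenhage's game at $x$, and let $\mathfrak U$ be any compatible uniformity. We give II a winning strategy on $(X,\mathfrak U)$. The plan is to alternate $x$ itself with answers of $\pi$.

When I plays $U_n$, fix a symmetric entourage $W_n$ with $W_n\circ W_n\subseteq U_n$, and $W_n\subseteq W_{n-1}$ if $n\ge1$. At even $n$, II plays $x_n=x$. At odd $n$, II plays the answer of $\pi$ when O's next move is $\operatorname{int}W_n[x]$.

*Legality.* Always $x_n\in W_n[x]$. Hence $\langle x_n,x\rangle\in W_n$, and since $x_{n+1}\in W_{n+1}[x]\subseteq W_n[x]$ also $\langle x,x_{n+1}\rangle\in W_n$. So $\langle x_n,x_{n+1}\rangle\in W_n\circ W_n\subseteq U_n$.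

*II wins.* From $\langle x_n,x\rangle\in W_n\subseteq W_n\circ W_n\subseteq U_n$ we get $x\in\bigcap_nU_n[x_n]$. If $(x_n)$ converged, its limit would be $x$, because the even terms are constantly $x$ and $X$ is Hausdorff. Then the odd terms would converge to $x$, contradicting that $\pi$ wins.

So II has a winning strategy for every compatible $\mathfrak U$, and $X$ is not semi-proximal. $\square$

**P-spaces.** A P-space is a space in which every $G_\delta$ set is open; for instance $\omega_1\cup\{\infty\}$ with the points of $\omega_1$ isolated and neighborhoods of $\infty$ the co-countable sets containing $\infty$. *No non-discrete P-space is semi-proximal.* Indeed, at a non-isolated $x$, P plays some $x_n\in O_n\setminus\{x\}$. The set $X\setminus\{x_n:n<\omega\}$ is a $G_\delta$, hence open, and it is a neighborhood of $x$ containing no $x_n$. So P wins, $X$ is not a $w$-space, and Proposition 2 applies. In particular a Dowker space that is a P-space cannot be semi-proximal (a discrete space is metrizable, so not Dowker). We must look for Dowker spaces with small local character; hence first countability in Theorem B.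

**One branch with its nodes: where the metric strategy stops.** Our space $X$ has a topology finer than that of a metric $\rho$. The first thing to try is to let I play $R_n$ again (in a uniformity that contains both the $R_n$ and a compatible uniformity). This forces only $\rho$-convergence. Here is a failure by hand. On $2^{<\omega}\cup2^\omega$ put $\rho(u,v)=2^{-|u\wedge v|}$ for $u\ne v$, where $u\wedge v$ is the longest common initial segment. Let $b=000\cdots$ and $B=\{b\}$. On $\Psi_B$ let I play $R_n$ and let II play
$$x_n=0^{n+2}\ (n\text{ even}),\qquad x_n=0^{n+2}1\ (n\text{ odd}).$$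
Then $|x_n\wedge x_{n+1}|=n+2$ and $|x_n\wedge b|=n+2$, so $\rho(x_n,x_{n+1})$ and $\rho(x_n,b)$ are both less than $2^{-n}$. The moves are legal and $b\in\bigcap_nR_n[x_n]$. But no odd term lies in the neighborhood $\{b\}\cup\{b\restriction i:i<\omega\}$ of $b$, while the even terms converge to $b$. So $(x_n)$ does not converge and II wins this play.

In this small example I can repair the strategy: besides $R_n$, I ensures that $U_n$ is symmetric with $U_n[b]\subseteq\{b\}\cup\{b\restriction i:i\ge n\}$. Suppose some $y$ lies in $\bigcap_nU_n[x_n]$. If $y=b$, then $x_n\in U_n[b]$ for all $n$, so $x_n\to b$. If $y$ is a node, then $\rho(x_n,y)<2^{-n}$ forces $x_n=y$ for all $n\ge|y|$, because a node $y$ has distance at least $2^{-|y|}$ from every other point. The repair works because I knows in advance which point needs extra care. In general I does not know the future limit $y$, and cannot take care of uncountably many candidates at once. That is the exact obstacle. For some spaces it is real: Theorem D, proved in Section 9, says that II wins on $\Psi_{2^\omega}$ for every compatible uniformity.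

## 4. A winning strategy for II makes a Cantor set of limits

Here we prove the remaining direction of Theorem A. The idea is to look at a winning strategy $\sigma$ of II and ask whether, at some position, the limit $y$ has become determined. If so, the repair of Section 3 works from that position on, around this one $y$. If never, then the undetermined limits branch forever, and they form a Cantor set.

Let $X$ be a $w$-space as in Theorem A; we may assume $X\neq\emptyset$. Let $\mathfrak U$ be the join of any compatible uniformity with the $\rho$-uniformity, that is, the uniformity generated by the intersections $U\cap R_n$ with $R_n=\{\langle x,y\rangle:\rho(x,y)<2^{-n}\}$. It is compatible because the topology of $\rho$ is coarser than that of $X$. Suppose, for contradiction, that $\sigma$ is a winning strategy for II on $(X,\mathfrak U)$.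

**Step 1: give each run a single value.** The purpose is to attach to each relevant run its only possible limit. Call a (partial) play *admissible* if II follows $\sigma$ and I's moves satisfy $U_n\subseteq R_n$. Positions are taken to end with a move of II. Every admissible position extends to an infinite admissible run: I can play $U_{n+1}=U_n\cap R_{n+1}$ forever. In an infinite admissible run $\bigcap_nU_n[x_n]\ne\emptyset$ because $\sigma$ wins. Any $y$ in it satisfies
$$\rho(x_n,y)<2^{-n}\quad\text{for all }n,\tag{2}$$
so $y$ is unique, being the $\rho$-limit of $(x_n)$. Call it the *value* of the run.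

**Step 2: a determined value contradicts the $w$-space property.** Suppose some admissible position $p$, ending with inning $k$, has all admissible runs extending it of the same value $y$. We give P a winning strategy in Gruenhage's game at $y$. When O plays $O_n$, let I play in inning $k+1+n$ a symmetric
$$U_{k+1+n}\subseteq U_{k+n}\cap R_{k+1+n}\quad\text{with}\quad U_{k+1+n}[y]\subseteq O_n,$$
which exists since $\mathfrak U$ is compatible. Let P answer with $\sigma$'s reply $x_{k+1+n}$. The position reached is admissible and extends $p$, so it extends to an admissible run, and this run has value $y$. Therefore $y\in U_{k+1+n}[x_{k+1+n}]$, and by symmetry $x_{k+1+n}\in U_{k+1+n}[y]\subseteq O_n$. So P's answer is legal. At the end we have a full run in which II followed $\sigma$; as $\sigma$ wins, $(x_n)$ does not converge, in particular not to $y$. Dropping the first $k+1$ terms does not change this, so P wins. This contradicts that $X$ is a $w$-space.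

**Step 3: undetermined values branch into a Cantor set.** By Step 2, every admissible position has two extending admissible runs with different values. We build admissible positions $p_s$ $(s\in2^{<\omega})$, the last inning of $p_s$ being at least $|s|$. Let $p_\emptyset$ be any one-inning admissible position. Given $p_s$, take admissible runs extending it with values $y\ne y'$, choose $k$ larger than the last inning of $p_s$ with
$$2^{2-k}\le\rho(y,y'),$$
and let $p_{s0},p_{s1}$ be the initial parts of the two runs through inning $k$.

*Runs through $p_{s0}$ and $p_{s1}$ have different values.* Let $z$ be the value of an admissible run extending $p_{s0}$, and let $x_k$ be the last point of $p_{s0}$. By (2) for this run and for the run with value $y$, both of which pass through $x_k$ in inning $k$,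
$$\rho(z,y)\le\rho(z,x_k)+\rho(x_k,y)<2^{1-k}.$$
In the same way, the value $z'$ of a run extending $p_{s1}$ satisfies $\rho(z',y')<2^{1-k}$. If $z=z'$, then $\rho(y,y')<2^{2-k}\le\rho(y,y')$, a contradiction.

For $b\in2^\omega$ the union $\bigcup_np_{b\restriction n}$ is an infinite admissible run; let $f(b)$ be its value. If $b\ne b'$ first differ at place $n$, the two runs pass through $p_{s0}$ and $p_{s1}$, in some order, with $s=b\restriction n$. So $f(b)\neq f(b')$ and $f$ is injective. If $b\restriction n=b'\restriction n$, both runs extend $p_{b\restriction n}$, whose last inning $\ell$ is at least $n$, so by (2) both values are within $2^{-\ell}\le2^{-n}$ of the common point $x_\ell$, and $\rho(f(b),f(b'))<2^{1-n}$. Hence $f:2^\omega\to(X,\rho)$ is continuous and injective, and since $2^\omega$ is compact it is an embedding. So $(X,\rho)$ contains a Cantor set, contrary to hypothesis.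

Thus II has no winning strategy on $(X,\mathfrak U)$, and $X$ is semi-proximal. With Proposition 2 this proves the equivalence. First countable spaces are $w$-spaces, which gives the last sentence of Theorem A. $\square$

Note that the proof does not produce a winning strategy for I; it shows only that II has none.

## 5. Large closed sets of $X$ and normality

We return to the space $X$ of Section 1 and assume (G). Let $H,K$ be disjoint closed sets. The first attempt is to separate them by $\rho$-open sets. This breaks down because disjoint $\tau$-closed sets may have meeting $\rho$-closures, as the example in Section 1 shows. The way past this is to separate by $\rho$-open sets only *up to countably many points*, and to treat the countable remainder inside a clopen metrizable piece $X_{\le\alpha}$.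

For $Y\subseteq X$ and $m<\omega$ let
$$P_m(Y)=\{z\in\omega^\omega:Y\cap L_m\cap[z\restriction k]\text{ is uncountable for all }k\},\qquad O_m(Y)=\operatorname{int}P_m(Y),\qquad O(Y)=\bigcup_mO_m(Y),$$
with interiors taken in $\omega^\omega$. Since $L_m\subseteq L_{m+1}$, we have $O_m(Y)\subseteq O_{m+1}(Y)$.

**Lemma 3.** For every $Y\subseteq X$,
$$(Y\cap L_m)\setminus O_m(Y)\quad\text{and}\quad Y\setminus O(Y)\quad\text{are countable.}\tag{3}$$

**Proof.** A point of $(Y\cap L_m)\setminus P_m(Y)$ lies in some $[s]$ with $Y\cap L_m\cap[s]$ countable. There are countably many $s$, so $(Y\cap L_m)\setminus P_m(Y)$ is countable. If $z\notin P_m(Y)$, then some $[z\restriction k]$ misses $P_m(Y)$; so $P_m(Y)$ is closed, and $P_m(Y)\setminus O_m(Y)$, a closed set minus its interior, is closed and nwd. By (G1) it contains only countably many points of $X$. This gives the first half. The second follows, since $Y=\bigcup_m(Y\cap L_m)$ and $Y\setminus O(Y)\subseteq\bigcup_m\big((Y\cap L_m)\setminus O_m(Y)\big)$. $\square$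

**Lemma 4.** If $H,K$ are closed in $X$ and $O_m(H)\cap O_m(K)\ne\emptyset$, then there is $x_\delta\in H\cap K$ with $n(\delta)=m$.

**Proof.** Choose $[s]\subseteq O_m(H)\cap O_m(K)$ and let $A=\{\beta:x_\beta\in H\cap L_m\}$, $B=\{\beta:x_\beta\in K\cap L_m\}$; both are subsets of $\{\beta:n(\beta)\le m\}$. If $t\supseteq s$, any $z\in[t]$ lies in $P_m(H)$; taking $k=|t|$ in the definition, $H\cap L_m\cap[t]$ is uncountable. So $A$ is essentially dense in $[s]$, and likewise $B$. By (G3) there is $\delta$ with $n(\delta)=m$ and $E_\delta\cap A$, $E_\delta\cap B$ infinite. By Lemma 1(5), $x_\delta\in H$ and $x_\delta\in K$. $\square$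

**Normality of $X$.** Let $H,K$ be disjoint closed sets.

**Step 1: the large parts are separated.** If $O_m(H)\cap O_{m'}(K)\neq\emptyset$, then with $M=\max(m,m')$ monotonicity gives $O_M(H)\cap O_M(K)\ne\emptyset$, and Lemma 4 gives a point of $H\cap K=\emptyset$. So $O(H)\cap O(K)=\emptyset$.

**Step 2: the rest sits in a countable piece.** By (3) choose $\alpha<\omega_1$ with $(H\setminus O(H))\cup(K\setminus O(K))\subseteq X_{\le\alpha}$.

**Step 3: patching.** By Lemma 1(4), $X_{\le\alpha}$ is clopen and metrizable. So there are disjoint open $G_0,G_1\subseteq X_{\le\alpha}$ with $H\cap X_{\le\alpha}\subseteq G_0$ and $K\cap X_{\le\alpha}\subseteq G_1$. Consider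
$$G_0\cup(O(H)\cap X_{>\alpha}),\qquad G_1\cup(O(K)\cap X_{>\alpha}).$$
They are open, because $O(H)\cap X$ and $O(K)\cap X$ are $\rho$-open and $\tau$ refines $\rho$, and $X_{>\alpha}$ is open. They are disjoint by Step 1 and the choice of $G_0,G_1$. They contain $H$ and $K$ by Step 2. So $X$ is normal.

## 6. Levels, non-normality of $X\times(\omega+1)$, and the end of Theorem B

Normality used $n(\delta)=m$ in Lemma 4 not at all: $x_\delta\in H\cap K$ was enough. The exact value of the level matters now. The sets $D_m=\{x_\delta:n(\delta)\ge m\}$ are closed, decreasing, and $\bigcap_mD_m=\emptyset$. We show that open sets around them cannot shrink to nothing. (If all levels were $0$, then $D_1=\emptyset$, and $U_1=\emptyset$ would be an open set around it; so unbounded levels are needed.)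

**Lemma 5.** If $U_m\supseteq D_m$ are open $(m<\omega)$, then $\bigcap_mU_m\ne\emptyset$.

**Proof.** Let $F_m=X\setminus U_m$, a closed set with $F_m\subseteq X\setminus D_m=L_{m-1}\subseteq L_m$. Suppose $F_m$ is uncountable. Since $F_m=F_m\cap L_m$, (3) gives $O_m(F_m)\ne\emptyset$. Lemma 4 with $H=K=F_m$ gives $x_\delta\in F_m$ with $n(\delta)=m$. Then $x_\delta\in F_m\cap D_m=\emptyset$, a contradiction. So every $F_m$ is countable. As $X$ is uncountable, $\bigcup_mF_m\ne X$, that is, $\bigcap_mU_m\ne\emptyset$. $\square$

**$X\times(\omega+1)$ is not normal.** Let
$$C_0=\{(x,m):m<\omega,\ x\in D_m\},\qquad C_1=X\times\{\omega\}.$$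
These are disjoint and $C_1$ is closed. To see that $C_0$ is closed, take a point outside it. If it is $(x,m)$ with $m<\omega$, then $x\in L_{m-1}$, and $L_{m-1}\times\{m\}$ is an open neighborhood missing $C_0$. If it is $(x,\omega)$, choose $j$ with $x\in L_j$. The open set $L_j\times(j,\omega]$ misses $C_0$, since $(y,m)$ with $y\in L_j$ and $j<m<\omega$ has $y\notin D_m$.

Suppose $G\supseteq C_0$ and $G'\supseteq C_1$ are disjoint open sets. Put $U_m=\{x:(x,m)\in G\}$, which is open and contains $D_m$. By Lemma 5 pick $y\in\bigcap_mU_m$. Since $(y,\omega)\in G'$, we have $(y,m)\in G'$ for all large $m<\omega$; but $(y,m)\in G$ for every $m$. This contradicts $G\cap G'=\emptyset$. So $X$ is a Dowker space.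

**$X$ is semi-proximal.** By Lemma 1, $X$ is Tychonoff and first countable, and $\tau$ refines the topology of $\rho$. By Theorem A it is enough that $(X,\rho)$ contains no Cantor set. Suppose $C\subseteq X$ is one. It is compact in $\omega^\omega$, hence closed. It contains no $[s]$, because a closed subset of a compact set is compact, while $[s]$ is covered by the disjoint nonempty open sets $[s^\frown i]$, $i<\omega$, with no finite subcover. So $C$ is nwd. But $C$ is uncountable, so it contains $x_\delta$ for uncountably many $\delta$, contradicting (G1).

Since $|X|=\omega_1$ and the remaining properties are in Lemma 1(3), Theorem B is proved. $\square$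

## 7. Guessing dense pairs: (G) from $\diamondsuit$

Both halves of Theorem C need the same reflection of essential density to countable ordinals.

**Lemma 6.** If $A,B\subseteq\omega_1$ are essentially dense in $[s]$, then the set of limit $\delta<\omega_1$ such that
$$\text{for all }\beta<\delta\text{ and }t\supseteq s,\text{ both }A\cap(\beta,\delta)\text{ and }B\cap(\beta,\delta)\text{ contain indices of points of }[t]\tag{4}$$
is a club.

**Proof.** If $\delta$ is a limit of ordinals satisfying (4) and $\beta<\delta$, apply (4) at some such $\delta'\in(\beta,\delta)$; so the set is closed. For unboundedness, let $g(\beta)<\omega_1$ be the supremum, over the countably many $t\supseteq s$, of the least $\beta'>\beta$ in $A$ with $x_{\beta'}\in[t]$ and the least such $\beta''$ in $B$. These exist since uncountably many indices qualify. Starting from any $\delta_0$ choose $\delta_{i+1}>\delta_i$ with $\delta_{i+1}>g(\beta)$ for all $\beta\le\delta_i$. Then $\sup_i\delta_i$ is a limit satisfying (4). $\square$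

**Theorem C(i).** Recall that $\diamondsuit$ gives $S_\delta\subseteq\delta$ $(\delta<\omega_1)$ such that for each $S\subseteq\omega_1$ the set $\{\delta:S\cap\delta=S_\delta\}$ is stationary. It implies CH: each $r\subseteq\omega$ equals $S_\delta$ for some $\delta\ge\omega$.

**Step 1: guess quadruples.** We want $(A_\delta,B_\delta,s_\delta,m_\delta)$ for limit $\delta$ such that for all $A,B\subseteq\omega_1$, $s\in\omega^{<\omega}$, $m<\omega$ the set
$$\{\delta:A\cap\delta=A_\delta,\ B\cap\delta=B_\delta,\ s_\delta=s,\ m_\delta=m\}$$
is stationary. Enumerate $\omega^{<\omega}\times\omega$ as $\{(s^j,m^j):j<\omega\}$. Every ordinal is uniquely $\lambda+k$ with $\lambda$ zero or a limit and $k<\omega$. Code $(A,B,s^j,m^j)$ by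
$$S=\{\lambda+3k:\lambda+k\in A\}\cup\{\lambda+3k+1:\lambda+k\in B\}\cup\{3j+2\}.$$
For limit $\delta$ put $A_\delta=\{\lambda+k<\delta:\lambda+3k\in S_\delta\}$, $B_\delta=\{\lambda+k<\delta:\lambda+3k+1\in S_\delta\}$, and $(s_\delta,m_\delta)=(s^j,m^j)$ for the least $j$ with $3j+2\in S_\delta$ (for $j=0$ if there is none). For limit $\delta$ with $S\cap\delta=S_\delta$ this recovers $A\cap\delta$, $B\cap\delta$, $s$ and $m$.

**Step 2: recursion.** We build the data so that each correct guess is rewarded with a ladder. By CH let $\{N_\xi:\xi<\omega_1\}$ list all closed nwd subsets of $\omega^\omega$. Suppose $x_\beta,n(\beta),E_\beta$ are defined for $\beta<\delta$. Call $\delta$ *active* if it is a limit, $A_\delta,B_\delta\subseteq\{\beta<\delta:n(\beta)\le m_\delta\}$, and for all $\beta<\delta$ and $t\supseteq s_\delta$ there are $\beta'\in A_\delta$, $\beta''\in B_\delta$ above $\beta$ with $x_{\beta'},x_{\beta''}\in[t]$.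

* If $\delta$ is active, put $n(\delta)=m_\delta$. By the Baire category theorem pick $x_\delta\in[s_\delta]\setminus\big(\bigcup_{\xi<\delta}N_\xi\cup\{x_\beta:\beta<\delta\}\big)$. Fix $\gamma_i\nearrow\delta$ and choose $\beta_0<\beta_1<\cdots<\delta$ with $\beta_i>\gamma_i$, $x_{\beta_i}\in[x_\delta\restriction\max(i,|s_\delta|)]$, and $\beta_i\in A_\delta$ for even $i$, $\beta_i\in B_\delta$ for odd $i$. This is possible by activity, since $x_\delta\restriction\max(i,|s_\delta|)$ extends $s_\delta$. Put $E_\delta=\{\beta_i:i<\omega\}$.
* Otherwise put $n(\delta)=0$, $E_\delta=\emptyset$, and pick $x_\delta\notin\bigcup_{\xi<\delta}N_\xi\cup\{x_\beta:\beta<\delta\}$, again by Baire.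

**Step 3: verification.** The $x_\delta$ are distinct. For (G1), a nwd set $N$ has closure some $N_\xi$, and $x_\delta\notin N_\xi$ for $\delta>\xi$. For (G2), a nonempty $E_\delta$ has type $\omega$, is cofinal because $\beta_i>\gamma_i$, satisfies $x_{\beta_i}\in[x_\delta\restriction k]$ for $i\ge k$, and has $n(\beta_i)\le m_\delta=n(\delta)$.

For (G3), let $A,B,s,m$ be given. By Lemma 6 the limit $\delta$ with (4) form a club, so there is such a $\delta$ with $A\cap\delta=A_\delta$, $B\cap\delta=B_\delta$, $s_\delta=s$, $m_\delta=m$. Then $A_\delta,B_\delta\subseteq\{\beta<\delta:n(\beta)\le m\}$, and (4) says the rest of activity. So $\delta$ is active, $n(\delta)=m$, and $E_\delta$ contains infinitely many elements of $A$ and of $B$. $\square$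

## 8. A Cohen real reads off its own ladder

**Theorem C(ii).** Let $G$ be generic over $V$ for $\mathrm{Fn}(\omega_1\times\omega,\omega)$, the poset of finite partial functions from $\omega_1\times\omega$ to $\omega$, which is ccc. Let $c_\delta(k)=(\bigcup G)(\delta,k)$ be the generic reals, $V_\delta=V[\langle c_\beta:\beta<\delta\rangle]=V[G_\delta]$ with $G_\delta=G\cap\mathrm{Fn}(\delta\times\omega,\omega)$.

There is no guessing sequence now. The idea is that $c_\delta$ is generic over $V_\delta$, and its digits can be read as instructions: the digit at place $k$ names, through an injection $e_\delta:\delta\to\omega$ in $V$, one candidate $\beta$ for the ladder. Genericity ensures that any dense family of candidates in $V_\delta$ is named infinitely often.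

**Standard facts.** Call $D\subseteq\omega^{<\omega}$ dense if every $t\in\omega^{<\omega}$ has an extension in $D$.

* (C1) If $D\in V_\delta$ is dense in $\omega^{<\omega}$, then $c_\delta\restriction k\in D$ for some $k$.
* (C2) Every subset of $\omega$ in $V[G]$ is in some $V_\gamma$, $\gamma<\omega_1$.
* (C3) For $F\subseteq\omega_1$ in $V[G]$, $F\cap\delta\in V_\delta$ for club many $\delta$.
* (C4) $\omega_1$ and stationary subsets of $\omega_1$ are preserved.

For (C1): by the product lemma, $c_\delta$ is generic over $V_\delta$ for $\mathrm{Fn}(\{\delta\}\times\omega,\omega)$. A condition there can be extended so that it is defined exactly on an initial segment of places, hence gives some $t\in\omega^{<\omega}$, and $t$ extends to an element of $D$; so genericity gives $c_\delta\restriction k\in D$ for some $k$. For (C3): $F$ has a nice name given by antichains $Q_\beta$ $(\beta<\omega_1)$ with $\beta\in F$ iff $Q_\beta\cap G\ne\emptyset$. By ccc each $Q_\beta$ is countable, so the set $T_\beta\subseteq\omega_1$ of first coordinates in the domains of its members is countable. The $\delta$ with $T_\beta\subseteq\delta$ for all $\beta<\delta$ form a club in $V$. For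 such $\delta$, $F\cap\delta=\{\beta<\delta:Q_\beta\cap G_\delta\ne\emptyset\}\in V_\delta$. For (C2) use the same with the countably many $Q_i$, $i<\omega$, and $\gamma\supseteq\bigcup_iT_i$. For (C4): ccc forcing preserves cardinals. If $\dot C$ names a club, then by ccc the least element of $\dot C$ above a given $\alpha$ has countably many possible values, hence a bound $g(\alpha)<\omega_1$ in $V$; the limit ordinals $\delta$ with $g(\alpha)<\delta$ for all $\alpha<\delta$ form a club of $V$ contained in $C$, which meets every stationary set of $V$.

**Step 1: definition of the data.** In $V$ fix a function $h$ on the limit ordinals below $\omega_1$, $h(\delta)=(s_\delta,m_\delta)\in\omega^{<\omega}\times\omega$, with all fibers stationary (the limit ordinals can be partitioned into countably many stationary sets). For limit $\delta$ fix an increasing cofinal $\eta_\delta:\omega\to\delta$ and an injection $e_\delta:\delta\to\omega$. In $V[G]$ put, for limit $\delta$,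
$$x_\delta=s_\delta{}^\frown c_\delta,\qquad n(\delta)=m_\delta,$$
and for other $\delta$ put $x_\delta=c_\delta$, $n(\delta)=0$, $s_\delta=\emptyset$, $E_\delta=\emptyset$.

For limit $\delta$ let $E'_\delta$ be the set of $\beta<\delta$ with $n(\beta)\le m_\delta$ for which there is $k\ge|s_\delta|$ with
$$\beta\ge\eta_\delta(k),\qquad e_\delta(\beta)=x_\delta(k),\qquad x_\beta\restriction k=x_\delta\restriction k.\tag{5}$$
Let $E_\delta=E'_\delta$ if this is infinite, and $E_\delta=\emptyset$ otherwise.

*The points are distinct.* Let $\beta<\delta$. Then $x_\beta\in V_\delta$, and the set of $t$ with $s_\delta{}^\frown t\not\subset x_\beta$ is dense and in $V_\delta$. By (C1) some $s_\delta{}^\frown(c_\delta\restriction k)\not\subset x_\beta$, so $x_\delta\ne x_\beta$.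

**Step 2: (G1).** Replacing $N$ by its closure, let $N$ be closed nwd. The set $D_N=\{t\in\omega^{<\omega}:[t]\cap N=\emptyset\}$ is dense, and by (C2) (coding $\omega^{<\omega}$ by $\omega$) it lies in some $V_\gamma$, $\gamma<\omega_1$. For $\delta\ge\gamma$ the set $\{t:s_\delta{}^\frown t\in D_N\}$ is in $V_\delta$ and dense. By (C1), $[s_\delta{}^\frown(c_\delta\restriction k)]\cap N=\emptyset$ for some $k$, so $x_\delta\notin N$.

**Step 3: (G2).** We must see that an infinite $E'_\delta$ is a ladder. Since $e_\delta$ is injective, each $k$ serves at most one $\beta$ in (5). Given $\alpha<\delta$, an element of $E'_\delta$ below $\alpha$ can use only $k$ with $\eta_\delta(k)<\alpha$; there are finitely many such $k$, hence finitely many such elements. So if $E'_\delta$ is infinite, it is cofinal in $\delta$ of type $\omega$. An element with $x_\beta\notin[x_\delta\restriction l]$ can use only $k<l$, since $x_\beta\restriction k=x_\delta\restriction k$; so there are finitely many of these. And $n(\beta)\le m_\delta=n(\delta)$ by definition.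

**Step 4: (G3).** Let $A,B,s,m$ be given in $V[G]$. By (C3) and Lemma 6 (applied in $V[G]$), club many limit $\delta$ satisfy $A\cap\delta,B\cap\delta\in V_\delta$ and (4). The fiber of $h$ over $(s,m)$ is still stationary by (C4). So pick such a $\delta$ with $h(\delta)=(s,m)$. Then $n(\delta)=m$.

For $j<\omega$ let $D_j$ be the set of $t\in\omega^{<\omega}$ such that for some $k$ with $\max(j,|s|)\le k<|s^\frown t|$ and some $\beta\in A$ with $\eta_\delta(k)\le\beta<\delta$ we have
$$e_\delta(\beta)=(s^\frown t)(k)\quad\text{and}\quad x_\beta\restriction k=(s^\frown t)\restriction k.$$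
It is defined from $A\cap\delta$, $\langle x_\beta:\beta<\delta\rangle$ and objects of $V$, so $D_j\in V_\delta$.

*$D_j$ is dense.* Given $t$, lengthen it so that $k:=|s^\frown t|\ge j$. By (4) choose $\beta\in A$ with $\eta_\delta(k)\le\beta<\delta$ and $x_\beta\in[s^\frown t]$. Let $t'=t^\frown e_\delta(\beta)$. Then $(s^\frown t')(k)=e_\delta(\beta)$ and $x_\beta\restriction k=s^\frown t=(s^\frown t')\restriction k$. So $t'\in D_j$.

By (C1) some initial segment of $c_\delta$ is in $D_j$. As $x_\delta=s^\frown c_\delta$, this says: for every $j$ some $\beta\in A\cap\delta$ satisfies (5) with some $k\ge\max(j,|s|)$. Since $n(\beta)\le m=m_\delta$, such $\beta$ is in $E'_\delta\cap A$. Each single $\beta$ satisfies (5) for only finitely many $k$, because $x_\beta\ne x_\delta$. If $E'_\delta\cap A$ were finite, the $k$'s that occur for its elements would be bounded, a contradiction. So $E'_\delta\cap A$ is infinite, and the same argument gives that $E'_\delta\cap B$ is infinite. Hence $E_\delta=E'_\delta$ and $\delta$ is as required. $\square$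

## 9. The trees $\Psi_B$: the Cantor set hypothesis cannot be dropped

We prove Theorem D. The sets $\{b\}\cup\{b\restriction i:i\ge k\}$ are clopen in $\Psi_B$, because two different branches have only finitely many nodes in common. So $\Psi_B$ is Hausdorff with a base of clopen sets, hence Tychonoff, and it is first countable.

**If $B$ contains no Cantor set.** We apply Theorem A with the metric $\rho(u,v)=2^{-|u\wedge v|}$ of Section 3 on $2^{\le\omega}=2^{<\omega}\cup2^\omega$. In its topology a node $u$ is isolated (all other points have distance at least $2^{-|u|}$), and $b\in2^\omega$ has basic neighborhoods $\{u\in2^{\le\omega}:u\supseteq b\restriction n\}$. The topology of $\Psi_B$ refines this one on $2^{<\omega}\cup B$. A Cantor set in $(2^{<\omega}\cup B,\rho)$ has no isolated points, so it contains no node and lies in $B$, where $\rho$ gives the usual topology; by assumption there is none. Since $\Psi_B$ is first countable, Theorem A shows that it is semi-proximal.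

**If $B\supseteq C$ with $C$ a Cantor set.** Let $\mathfrak U$ be any compatible uniformity; we show that II has a winning strategy. Let
$$T=\{b\restriction n:b\in C,\ n<\omega\},\qquad Y_t=\{u\in T:u\supseteq t\}\cup\{b\in C:b\supset t\}\quad(t\in T).$$

**Step 1: every entourage contains a full square $Y_t\times Y_t$.** This is what lets II leave the final branch again and again. We claim: *for every $U\in\mathfrak U$ and $s\in T$ there is $t\in T$, $t\supseteq s$, with $Y_t\times Y_t\subseteq U$.* Let $V$ be a symmetric entourage with $V^6\subseteq U$ (sixfold composition). For $b\in C$ pick $k(b)$ with $b\restriction i\in V[b]$ for all $i\ge k(b)$; it exists since $V[b]$ is a neighborhood of $b$. Let $C_k=\{b\in C:k(b)\le k\}$. In the usual topology $C\cap[s]$ is compact and nonempty, and it is covered by the sets $C_k$. By the Baire category theorem there are $k$ and $t\in T$, $t\supseteq s$, with $C_k$ dense in $C\cap[t]$; lengthening $t$ inside $T$, we may assume $|t|\ge k$.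

Let $u\in T$, $u\supseteq t$. Take $b\in C_k\cap[u]$. Both $u$ and $t$ are restrictions of $b$ of length at least $k\ge k(b)$, so $u,t\in V[b]$ and $\langle t,u\rangle\in V^2$. Let $b\in C\cap[t]$. For large $i$ we have $b\restriction i\in V[b]$ and $b\restriction i\supseteq t$, so $\langle t,b\restriction i\rangle\in V^2$ and $\langle t,b\rangle\in V^3$. Thus every point of $Y_t$ is $V^3$-related to $t$, and any two points of $Y_t$ are $V^6$-related. This proves the claim.

**Step 2: II's strategy.** In inning $n$, after $U_n$, II chooses $t_n\in T$ with $Y_{t_n}\times Y_{t_n}\subseteq U_n$ and $t_n\supsetneq t_{n-1}$ (for $n\ge1$). For even $n$, II plays $x_n=t_n$. For odd $n$, II takes incompatible $v,w\in T$ extending $t_n$, plays $x_n=v$, and also requires $t_{n+1}\supseteq w$. All this is possible by Step 1 and because $C$ has no isolated points, so that above every node of $T$ the tree $T$ splits.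

**Step 3: II wins.** We have $x_n\in Y_{t_n}$ and $x_{n+1}\in Y_{t_{n+1}}\subseteq Y_{t_n}$, so $\langle x_n,x_{n+1}\rangle\in U_n$ and the moves are legal. Let $b=\bigcup_nt_n$. All restrictions of $b$ are in $T$ and $C$ is closed in $2^\omega$, so $b\in C$. Then $b\in Y_{t_n}$ for all $n$, so $b\in\bigcap_nU_n[x_n]$. The even terms $t_n$ are restrictions of $b$ of increasing length, so they converge to $b$. An odd term $x_n=v$ is incompatible with $w\subset b$, so no odd term lies in the neighborhood $\{b\}\cup\{b\restriction i:i<\omega\}$ of $b$. Hence $(x_n)$ does not converge, and II wins. As $\mathfrak U$ was arbitrary, $\Psi_B$ is not semi-proximal. $\square$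

Thus the hypothesis "no Cantor set" in Theorem A cannot be dropped, even for first countable spaces with a coarser separable metrizable topology.
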